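# Branched projective structures on non-projective surfaces, with and without curvature

## 1. Theorems A and B

A *surface* is a compact connected complex manifold of dimension $2$. For a surface $X$, $a(X)$ is its algebraic dimension (the transcendence degree over $\mathbb C$ of its field of meromorphic functions, so $0\le a(X)\le 2$), $e(X)$ is its Euler number, and $K_X$ its canonical bundle. A minimal model $X_0$ of $X$ is a surface without smooth rational curves of self-intersection $-1$ from which $X$ arises by finitely many point blow-ups. By [BHPV] we mean Barth–Hulek–Peters–Van de Ven, *Compact complex surfaces*. Branched projective structures are defined in Section 2.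

**Theorem A.** Let $B$ be a compact Riemann surface of genus $g\ge 2$, let $q\in H^0(B,K_B^2)$ be a quadratic differential with simple zeros (a general $q$ has this property), and let $E_0=\mathbb C/\Lambda$ be an elliptic curve. For $t\in\mathbb C$ let $f:X_t\to B$ be the elliptic surface constructed in Section 3. For all $t$ outside a countable set, $X_t$ is not projective, it admits a branched holomorphic projective structure, and it admits no branched flat holomorphic projective structure. (Moreover $b_1(X_t)=2g$ is even, so $X_t$ is Kähler.)

**Theorem B.** Let $X$ be a non-projective surface with minimal model $X_0$.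

1. $X$ admits a branched flat holomorphic projective structure if and only if $e(X_0)=0$.
2. If $a(X)=0$, then $X$ admits a branched holomorphic projective structure if and only if it admits a branched flat one, if and only if $e(X_0)=0$ (if and only if $X_0$ is a torus, a Hopf surface or an Inoue surface with $b_2=0$).

What do these say? A branched projective structure on $X$ is an infinitesimal comparison of $X$ with $\mathbb P^2$ that may degenerate along a divisor. It has a curvature. When the curvature vanishes, the comparison integrates to an actual map from the universal cover $\widetilde X$ to $\mathbb P^2$, equivariant under a representation of $\pi_1(X)$. Indranil Biswas and Sorin Dumitrescu, in "Branched holomorphic Cartan geometries and Calabi-Yau manifolds", arXiv:1706.04407 (2017), ask whether the non-projective surfaces that admit a branched structure are exactly those that admit a flat one. Theorem A answers no, even among Kähler surfaces. Theorem B locates the discrepancy: a non-projective surface with a branched structure but no flat one must have $a(X)=1$ and $e(X_0)>0$. No surface of that class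 is flat, and Theorem A shows that some of them carry a branched structure. The theorems do not determine exactly which ones do.

## 2. A connection, a section, and its derivative

Let $G$ be a complex Lie group with Lie algebra $\mathfrak g$, $H\subset G$ a complex Lie subgroup with Lie algebra $\mathfrak h$, and $X$ a compact connected complex manifold of dimension $d$. For a holomorphic principal $H$-bundle $E_H$ on $X$ put $E_G=E_H\times^HG$. The adjoint bundles are $\mathrm{ad}(E_H)=E_H\times^H\mathfrak h\subset \mathrm{ad}(E_G)=E_G\times^G\mathfrak g$. The Atiyah bundle $\mathrm{At}(E_H)=(TE_H)/H$, whose local sections are the $H$-invariant vector fields on $E_H$, sits in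
$$0\to \mathrm{ad}(E_H)\to \mathrm{At}(E_H)\to TX\to 0 .$$
A *holomorphic connection* on $E_G$ is a holomorphic splitting $\mathrm{At}(E_G)\to\mathrm{ad}(E_G)$ of the corresponding sequence for $E_G$. Its curvature is a holomorphic $2$-form with values in $\mathrm{ad}(E_G)$.

**Definition 1.** A *branched holomorphic Cartan geometry* of type $G/H$ on $X$ is a pair $(E_H,\theta)$, where $\theta:\mathrm{At}(E_H)\to\mathrm{ad}(E_G)$ is a holomorphic homomorphism of vector bundles which restricts to the inclusion on $\mathrm{ad}(E_H)$ and is an isomorphism over some nonempty open subset of $X$. It induces a connection $\theta'$ on $E_G$: the bundle $\mathrm{At}(E_G)$ is the quotient of $\mathrm{At}(E_H)\oplus\mathrm{ad}(E_G)$ by $\mathrm{ad}(E_H)$ embedded by $c\mapsto(c,-c)$, and $\theta'(a,b)=\theta(a)+b$ is well defined because $\theta(c)-c=0$. The geometry is *flat* if $\mathrm{Curv}(\theta')=0$. The *branching divisor* $D$ is the divisor of the determinant of the induced map $\nu:TX\to \mathrm{ad}(E_G)/\mathrm{ad}(E_H)$.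

**Definition 2.** A *branched holomorphic projective structure* is a branched holomorphic Cartan geometry with $G=\mathrm{PGL}(d+1,\mathbb C)$ and $H$ the stabilizer of a point of $\mathbb P^d$. It is a *branched flat* one if it is flat.

From now on $d=2$ and $G=\mathrm{PGL}(3,\mathbb C)$. Put $P=E_G/H$, a $\mathbb P^2$-bundle, let $s$ be the section of $P$ that corresponds to $E_H\subset E_G$, and let
$$T:=\mathrm{ad}(E_G)/\mathrm{ad}(E_H)=s^*T_{P/X}.$$

**Proposition 1.** A branched projective structure on a surface $X$ is the same as a holomorphic connection on a principal $G$-bundle $E_G$ together with a section $s$ of $P$ such that $\nu:TX\to T$ is an isomorphism at some point. If, over an open set, $E_G$ comes from a rank $3$ bundle $V$ with connection $\nabla$ and $s$ from a line subbundle $L\subset V$, then $T=\mathrm{Hom}(L,V/L)$ and, up to sign, $\nu(v)(\ell)=\nabla_v\ell \bmod L$.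

*Proof.* From $\theta$ we get $\theta'$. Conversely, a splitting $\theta'$ restricts to a map $\theta$ on $\mathrm{At}(E_H)\subset\mathrm{At}(E_G)$ which is the identity on $\mathrm{ad}(E_H)$, and the two operations are inverse to each other. By the five lemma, $\theta$ is an isomorphism at a point exactly when the map $\nu$ on quotients is one there.

For the formula, sections of $\mathrm{At}(E_G)$ are first-order operators $\delta$ on $V$ with $\delta(fx)=v(f)x+f\delta x$ for a vector field $v$, modulo multiplication by functions. Those in $\mathrm{At}(E_H)$ preserve $L$, and $\mathrm{ad}(E_G)=\mathrm{End}(V)/\mathcal O$. The connection is the splitting $\delta\mapsto\delta-\nabla_v$. The quotient map $\mathrm{ad}(E_G)\to T=\mathrm{Hom}(L,V/L)$ sends an endomorphism to its restriction to $L$ modulo $L$. If $\delta$ preserves $L$, then $(\delta-\nabla_v)\ell\equiv-\nabla_v\ell \bmod L$. $\square$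

So $\nu$ is the derivative of $s$ with respect to the connection; we drop the sign. Since $\det\nu$ is a section of $K_X\otimes\det T$ with divisor $D\ge0$,
$$\det T\cong K_X^{-1}\otimes\mathcal O(D),\qquad \deg h^*T=(D-K_X)\cdot h_*[\Sigma]\tag{1}$$
for every map $h:\Sigma\to X$ from a compact Riemann surface. Off $D$, $\nu$ is an isomorphism.

**Proposition 2.** A branched flat projective structure on $X$ is the same as a homomorphism $\rho:\pi_1(X)\to\mathrm{PGL}(3,\mathbb C)$ with a holomorphic map $\mathrm{dev}:\widetilde X\to\mathbb P^2$ that is generically a local biholomorphism and satisfies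
$$\mathrm{dev}\circ\gamma=\rho(\gamma)\circ\mathrm{dev}\qquad(\gamma\in\pi_1(X)).\tag{2}$$
If (2) holds for some elements $\rho(\gamma)\in \mathrm{PGL}(3,\mathbb C)$, then $\rho$ is automatically a homomorphism.

*Proof.* On $\widetilde X$ a flat $E_G$ becomes trivial as a flat bundle, so $P$ becomes $\widetilde X\times\mathbb P^2$ with deck transformations $(x,p)\mapsto(\gamma x,\rho(\gamma)p)$, and $s$ becomes a map satisfying (2). In a flat frame $L$ is spanned by a lift $\hat s$ of $\mathrm{dev}$ to $\mathbb C^3\setminus0$, and $\nabla_v\hat s \bmod \hat s$ is the differential of $\mathrm{dev}$ under $T_{[\hat s]}\mathbb P^2=\mathrm{Hom}(\mathbb C\hat s,\mathbb C^3/\mathbb C\hat s)$. So $\nu$ is generically an isomorphism exactly when $\mathrm{dev}$ is generically a local biholomorphism. Conversely, $(\rho,\mathrm{dev})$ defines the flat bundle with monodromy $\rho$ and a section of its $\mathbb P^2$-bundle. For the last claim, $\rho(\gamma_1\gamma_2)$ and $\rho(\gamma_1)\rho(\gamma_2)$ agree on the image of $\mathrm{dev}$, which contains an open set, and projective transformations that agree on an open set are equal.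 $\square$

**Hand-computable cases.** In dimension $1$ there are no nonzero holomorphic $2$-forms, so every branched structure is flat; dimension $2$ is the first place where the question has content.

A torus $\mathbb C^2/\text{lattice}$ is flat: take $\mathrm{dev}$ to be the inclusion $\mathbb C^2\subset\mathbb P^2$, with $\rho$ given by translations. Here $D=0$. For a local picture of branching take $\mathrm{dev}(z,w)=(z,w^m)$. Its Jacobian is $mw^{m-1}$, so $D=(m-1)\{w=0\}$.

If $X\subset\mathbb P^N$ is projective, projection from a general linear subspace of codimension $3$, disjoint from $X$, is a finite map $X\to\mathbb P^2$. Composing it with $\widetilde X\to X$ gives a developing map with trivial $\rho$, so projective surfaces are always flat in the branched sense. Conversely, if $\rho$ is trivial then $\mathrm{dev}$ descends to $X$ and pulls back two algebraically independent functions, so $a(X)=2$ and $X$ is projective. On a non-projective surface a flat structure must have nontrivial monodromy. This is the pressure point of everything below: we look for surfaces with too little fundamental group.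

## 3. A twisted product over a double cover, and the surfaces $X_t$

**Step 1 (a double cover carrying an anti-invariant $1$-form).** We need a curve with an involution and a form of sign $-1$. Let $B,q,E_0$ be as in Theorem A. Since $\deg K_B^2=4g-4\ge2g$, $K_B^2$ is base point free, and a general section has simple zeros by Bertini's theorem. Let $p:C\to B$ be the double cover $y^2=q$, with tautological section $y\in H^0(C,p^*K_B)$. It is smooth because the zeros of $q$ are simple, and connected because it is ramified, over the $4g-4$ zeros. Let $\tau$ be its involution, so $y\circ\tau=-y$. Through $p^*K_B\to K_C$ the section $y$ becomes a holomorphic $1$-form $\phi\neq0$, locally $\sqrt{q(u)}\,du$ with $u$ a coordinate on $B$, and $\tau^*\phi=-\phi$.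

**Step 2 (the twisted product $Y_t$).** We deform $C\times E_0$ so that horizontal curves disappear. On the smooth manifold $C\times E_0$ take the forms $du$ ($u$ a local coordinate on $C$) and
$$\omega_0=dz+t\bar\phi$$
as a basis of the $(1,0)$-forms. As $\bar\phi$ is a multiple of $d\bar u$, the forms $du,\omega_0$ and their conjugates are independent. With $d\Phi=\phi$ locally, $\omega_0=d\hat z$ for $\hat z=z+t\overline\Phi$. So $(u,\hat z)$ are local holomorphic coordinates, and two choices of $\hat z$ over the same $u$ differ by a locally constant function. This is a complex surface $Y=Y_t$, and $Y\to C$ is holomorphic with fibres $E_0$.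

**Step 3 (the quotient).** We now shrink the fundamental group. The map $\iota=(\tau,-1)$ satisfies $\iota^*\omega_0=-dz+t\,\overline{\tau^*\phi}=-\omega_0$, so it is a holomorphic involution of $Y$. Its fixed points are the $(c,\epsilon)$ with $\tau c=c$, $2\epsilon=0$. They are isolated, and $d\iota=-1$ there. Blow them up to get $Y'\to Y$. In coordinates where $\iota$ is $(x_1,x_2)\mapsto(-x_1,-x_2)$, the chart $x_1=a$, $x_2=ab$ of the blow-up shows the lifted involution as
$$\iota'(a,b)=(-a,b).\tag{3}$$
So $\iota'$ fixes exactly the exceptional curves, and $X=X_t:=Y'/\iota'$ is a smooth compact connected surface with local coordinates $(a^2,b)$ near their images. It maps to $B=C/\tau$ by a holomorphic $f:X\to B$. Over a point that is not a zero of $q$, the two fibres of $Y$ are exchanged, so the fibre of $f$ is $E_0$.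

Over a zero of $q$ the strict transform of $\{c\}\times E_0$ has self-intersection $0-4=-4$ and maps $2:1$ onto $E_0/\pm1\cong\mathbb P^1$, a curve of self-intersection $-2$. Each exceptional curve $E$ has image $\bar E$ pulling back to $2E$, so $2\bar E^2=-4$ and $\bar E^2=-2$. The fibre is a $\mathbb P^1$ of multiplicity $2$ meeting four other $\mathbb P^1$'s: Kodaira type $I_0^*$.

**Step 4 ($b_1$ and the Kähler property).** Blowing up does not change $H^1$, and a quotient by an involution takes invariants. Smoothly $Y=C\times E_0$ and $\iota$ acts by $-1$ on $H^1(E_0)$, so $H^1(X,\mathbb Q)=H^1(Y,\mathbb Q)^\iota=H^1(C,\mathbb Q)^\tau=H^1(B,\mathbb Q)$. Thus $b_1(X)=2g$. A surface with even $b_1$ is Kähler (textbook), so $X_t$ is Kähler.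

**Proposition 3.** For $t$ outside a countable set, every curve on $X_t$ lies in a fibre of $f$. For such $t$, $X_t$ is not projective.

*Proof.* Suppose an irreducible curve in $X$ surjects to $B$. A component of its preimage in $Y'$ is not exceptional, and its image in $Y$ is an irreducible curve $S$ that surjects to $C$, of some degree $m\ge1$. For $u\in C$ write $S\cap Y_u=\{z_1,\dots,z_m\}$ with multiplicities, and $\sigma(u)=\sum_jz_j\in E_0$. Near each of its points over $u_0$, $S$ is the zero set of a Weierstrass polynomial in $\hat z$ with coefficients holomorphic in $u$. The sum of its roots is a coefficient, up to sign. Adding over the points of $S\cap Y_{u_0}$, we see that $\sigma+mt\overline\Phi$ is locally a holomorphic map to $E_0$. So $\sigma:C\to E_0$ is smooth and $\alpha:=d\sigma+mt\bar\phi$ is a holomorphic $1$-form on $C$. The closed form $d\sigma=\alpha-mt\bar\phi$ has periods in $\Lambda$. Projecting $H^1(C,\mathbb C)\to H^{0,1}(C)$ we find that $-mt[\bar\phi]$ lies in the image of the countable group $H^1(C,\Lambda)$. Since $[\bar\phi]\ne0$ in $H^{0,1}(C)$, only countably many $t$ are possible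 for each $m$, hence countably many in all.

A projective $X_t$ would contain an effective ample divisor, which has positive intersection with a fibre and therefore a component that surjects to $B$. $\square$

For $t=0$ the curve $C\times\{z\}$ is horizontal for every $z\in E_0$, so $t=0$ is among the excluded values.

## 4. Why the fibres of $X_t$ obstruct flatness

**A flat structure upstairs, and where its descent fails.** The surface $Y_t$ is flat. On its universal cover $\widetilde C\times\mathbb C$ the function $\hat z=z+t\overline\Phi$ is a global holomorphic coordinate, and deck transformations act by $(u,\hat z)\mapsto(\gamma u,\hat z+\mathrm{const})$. Pull back a nonconstant meromorphic function from $B$ to $\widetilde C$ and write it as $r_1/r_2$ with holomorphic $r_1,r_2$ without common zeros. For each deck transformation $\gamma$ the quotients $r_1\circ\gamma/r_2\circ\gamma$ and $r_1/r_2$ agree, so $r_i\circ\gamma=j_\gamma r_i$ with the same nowhere zero $j_\gamma$, and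
$$\mathrm{dev}(u,\hat z)=[\hat z\,r_2:r_1:r_2]$$
satisfies (2). Since $r_1/r_2$ comes from $B$, even the lifts of $\iota$ act by projective transformations. So one hopes to descend to $X_t$. Take a lift of $\iota$ that fixes a point over a fixed point of $\iota$, and normalize $\hat z$ to vanish there. This lift is $(u,\hat z)\mapsto(\tilde\tau u,-\hat z)$, and it changes $\mathrm{dev}$ by $\mathrm{diag}(-1,1,1)$. A small loop in $X_t$ around the image of an exceptional curve lifts to a path in $Y'$ from a point $y$ to $\iota'(y)$. So the structure obtained on the complement of these curves has monodromy conjugate to $\mathrm{diag}(-1,1,1)\ne1$ around them, while a flat bundle on all of $X_t$ has trivial monodromy around a small disc. The descent stops exactly at the exceptional curves. In fact no other flat structure exists either.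

**Lemma 1.** For a smooth fibre $F$ of $f:X_t\to B$ the map $\pi_1(F)\to\pi_1(X_t)$ is trivial.

*Proof.* The idea is to push loops into a rational curve. Let $F$ be the image of $\{u_0\}\times E_0$ and $\lambda_1,\lambda_2$ a basis of $\Lambda$. Choose $z_0$ such that the loops $z_0+r\lambda_i$, $r\in[0,1]$, avoid the $2$-torsion points of $E_0$. Move $u$ along a path in $C$ from $u_0$ to a ramification point $c$. The loops $(u,z_0+r\lambda_i)$ avoid $\mathrm{Fix}(\iota)$ all the time, so they map to $X_t$, and at the end they lie in the image of the strict transform of $\{c\}\times E_0$, which is $E_0/\pm1\cong\mathbb P^1$. There they are null-homotopic. A loop that is freely homotopic to a null-homotopic loop is null-homotopic, and these two loops generate $\pi_1(F)$. $\square$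

**Proposition 4.** For $t$ as in Proposition 3, $X_t$ admits no branched flat projective structure.

*Proof.* Suppose there is one, with branching divisor $D$. By Proposition 3, $D$ is contained in fibres, so a general fibre $F$ is disjoint from $D$. Adjunction gives $K_X\cdot F=0$, and (1) gives $\deg T|_F=-K_X\cdot F+D\cdot F=0$. By Lemma 1 the flat bundle $P|_F$ is $F\times\mathbb P^2$ as a flat bundle, so $s|_F$ is a holomorphic map $F\to\mathbb P^2$ and
$$3\deg (s|_F)^*\mathcal O(1)=\deg(s|_F)^*T\mathbb P^2=\deg T|_F=0 .$$
Hence $s|_F$ is constant and its derivative $\nu|_{TF}$ is zero. But $\nu$ is an isomorphism off $D$, a contradiction. $\square$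

## 5. A nilpotent twist: the curved structure on $X_t$

**Pulled-back connections are not enough.** It is natural to look for a connection $f^*\nabla_V$ with $(V,\nabla_V)$ on $B$, where connections are plentiful. Such a connection is flat, since it comes from a curve, so for the $t$ of interest Proposition 4 excludes it, whatever the section. If $L=f^*L_B$ also comes from $B$, one sees the failure directly: sections of $L$ do not vary along a fibre, so $\nu$ kills vertical vectors. We must add an $\mathrm{End}$-valued $1$-form that is not zero along the fibres. Scalar $1$-forms do not help: on the Kähler surface $X_t$ we have $h^0(\Omega^1)=b_1/2=g$, so all holomorphic $1$-forms come from $B$. The vertical form $\omega_0$ on $Y_t$ does not descend, because $\iota^*\omega_0=-\omega_0$. But $y$ has the same sign.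

**Step 1 (a twisted vertical $1$-form on $X_t$).** The product $y\otimes\omega_0$ is an $\iota$-invariant section of $\Omega^1_Y\otimes(\text{pull-back of }K_B)$. Over a disc in $B$ where $K_B$ is trivialized, its pull-back to $Y'$ is an $\iota'$-invariant holomorphic $1$-form. In the coordinates (3) an invariant form $Q_1\,da+Q_2\,db$ has $Q_1$ odd and $Q_2$ even in $a$, so it equals $a\,g_1(a^2,b)\,da+g_2(a^2,b)\,db=\tfrac12g_1(a^2,b)\,d(a^2)+g_2(a^2,b)\,db$. It descends holomorphically. We get
$$\omega\in H^0(X,\Omega^1_X\otimes f^*K_B),\qquad \omega=\sqrt{q(u)}\,d\hat z\otimes du\ \text{ locally at general points, where } q=q(u)du^2. \tag{4}$$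
To use it we need $A\in H^0(B,\mathrm{End}(V)\otimes K_B^{-1})$: an endomorphism of negative weight. A nilpotent one exists when $V$ contains a suitable filtration.

**Step 2 (the bundle $W$ and a connection on it).** Let $\kappa^2=K_B$, so $\deg\kappa=g-1\ge1$, and let $0\to\kappa\to W\to\kappa^{-1}\to0$ be a non-split extension. It exists since $\mathrm{Ext}^1(\kappa^{-1},\kappa)=H^1(B,K_B)=\mathbb C$. The bundle $W$ is indecomposable: if $W=M_1\oplus M_2$ with $\deg M_2\le0\le\deg M_1$, the map $\kappa\to M_2$ is zero because $\deg\kappa>0\ge\deg M_2$. So $\kappa\subset M_1$, and $\kappa=M_1$ as both are line subbundles of $W$. Then $M_2$ splits the extension, a contradiction. The Weil–Atiyah theorem says that a bundle on a compact Riemann surface has a holomorphic connection if and only if each of its indecomposable summands has degree $0$. So $W$ has a connection $\nabla_W$. The subbundle $\kappa$ has nonzero degree, so it is not $\nabla_W$-invariant (otherwise it would carry a connection itself). Its second fundamental form $\kappa\to\kappa^{-1}\otimes K_B=\kappa$ is therefore a constant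
$$c\neq0.\tag{5}$$

**Step 3 (the connection on $f^*V$).** Let $V=W\oplus\mathcal O_B$, $\nabla_V=\nabla_W\oplus d$, and let $A$ be the composition
$$A:\ V\to W\to\kappa^{-1}\cong\kappa\otimes K_B^{-1}\hookrightarrow V\otimes K_B^{-1}.$$
Then $A\,\omega\in H^0(X,\mathrm{End}(f^*V)\otimes\Omega^1_X)$, and $\nabla:=f^*\nabla_V+A\,\omega$ is a holomorphic connection on $f^*V$.

**Step 4 (a line subbundle with nonzero Wronskian).** We want $L\subset V$ on $B$ that is moved in two independent directions, by $A$ and by $\nabla_V$. Let $M$ be a line bundle on $B$ of large degree. Choose $0\ne h\in H^0(M)$, $0\neq x\in H^0(\kappa M)$, and $w\in H^0(W\otimes M)$ with nonzero image $\bar w\in H^0(\kappa^{-1}M)$; the last is possible since $H^1(\kappa M)=0$ and $H^0(\kappa^{-1}M)\neq0$. For $s=(w,h)\in H^0(V\otimes M)$ put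
$$\mathrm{Wr}(s)=s\wedge As\wedge\nabla_Vs\in H^0(B,\wedge^3V\otimes M^3).$$
Here $\nabla_Vs$ is computed in a local trivialization of $M$. Changing it multiplies $s$ by a function $r$ and replaces $\nabla_V s$ by $r\nabla_Vs+dr\, s$, so $\mathrm{Wr}$ is multiplied by $r^3$; the factors $K_B^{-1}$ and $K_B$ from $A$ and $\nabla_V$ cancel. So $\mathrm{Wr}(s)$ is a well-defined section.

The middle factor $As$ is the image of $\bar w$ in $\kappa MK_B^{-1}$, so $\mathrm{Wr}(s)$ involves $s$ and $\nabla_Vs$ only modulo $\kappa$, that is, in $V/\kappa=\kappa^{-1}\oplus\mathcal O$. Replace $w$ by $w+x$. This changes neither $As$ nor $s\bmod\kappa=(\bar w,h)$. By (5) it adds $(cx,0)$ to $\nabla_Vs\bmod\kappa$. The $2\times2$ determinant of $(\bar w,h)$ and $(cx,0)$ is $-h\,cx$, so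
$$\mathrm{Wr}(w+x,h)-\mathrm{Wr}(w,h)=\pm\,\bar w\cdot h\cdot cx\neq0 .$$
Hence $\mathrm{Wr}\not\equiv0$ for one of the two sections. Fix that $s$, and let $L\subset V$ be the line subbundle obtained by saturating the image of $s:M^{-1}\to V$.

**Step 5 (conclusion).** At a general point of $X$ use the coordinates $(u,\hat z)$ and write $A=A_u(du)^{-1}$. For a local generator $s$ of $L$, pulled back from $B$, (4) gives
$$\nabla_{\partial_{\hat z}}s=\sqrt{q(u)}\,A_us,\qquad \nabla_{\partial_u}s=(\nabla_V)_{\partial_u}s .$$
These are independent modulo $s$ wherever $q\cdot\mathrm{Wr}(s)\ne0$. So $\nu:TX\to\mathrm{Hom}(f^*L,f^*V/f^*L)$ is generically an isomorphism, and by Proposition 1 the triple $(f^*V,f^*L,\nabla)$ defines a branched holomorphic projective structure on $X_t$, for every $t$. With Propositions 3 and 4 and Step 4 of Section 3, Theorem A is proved. $\blacksquare$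

**Remark (the curvature, by hand).** In a frame pulled back from $B$ the curvature of $\nabla$ is $(\nabla_V)_{\partial_u}(\sqrt q A_u)\,du\wedge d\hat z$. The matrix $A_u$ is nilpotent, so this is trace-free and vanishes in $\mathrm{ad}(E_G)$ only if $\sqrt qA_u$ is $\nabla_V$-parallel. Then its image $\kappa$ would be invariant, contrary to (5). So the constant $c$ does two jobs: it makes the Wronskian nonzero, and it makes the structure curved.

## 6. Two constraints: degrees on curves of genus at most one, and projective connections

We turn to Theorem B. Let $\pi:X\to X_0$ be the blow-down to a minimal model, $Z\subset X_0$ the finite set over which $\pi$ is not an isomorphism, $D$ the branching divisor of a given branched structure and $D_0:=\pi_*D\ge0$.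

**Lemma 2.** If $X$ has a branched projective structure and $C\subset X_0$ is an irreducible curve of geometric genus $\le1$, then $D_0\cdot C\ge K_{X_0}\cdot C$.

*Proof.* Let $h:\Sigma\to X$ be a nonconstant map from a compact Riemann surface of genus $\le1$. The bundle $\mathcal A:=h^*\mathrm{ad}(E_G)$ has a holomorphic connection, so $\deg\mathcal A=0$. It is semistable: otherwise let $S$ be its maximal destabilizing subbundle, so $\deg S>0$ and every slope in the Harder–Narasimhan filtration of $\mathcal A/S$ is smaller than the slope of the semistable bundle $S$. As $\deg K_\Sigma\le0$, this gives $\mathrm{Hom}(S,(\mathcal A/S)\otimes K_\Sigma)=0$. So the second fundamental form of $S$ vanishes, $S$ has a connection and $\deg S=0$, a contradiction. Now $h^*T$ is a quotient of $\mathcal A$, so $\deg h^*T\ge0$, and by (1) $(D-K_X)\cdot h_*[\Sigma]\ge0$.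

Apply this to the normalization of the strict transform $C'$ of $C$ and to the exceptional curves $E_i$, which are rational. Since $\pi^*C=C'+\sum m_iE_i$ with $m_i\ge0$, the projection formula gives $(D_0-K_{X_0})\cdot C=(D-K_X)\cdot\pi^*C\ge0$. $\square$

**Definition 3.** A *meromorphic projective connection* on $X_0$ is given locally by meromorphic torsion-free connections $\nabla_i$ on the tangent bundle with
$$\nabla_{i,\xi}\zeta-\nabla_{j,\xi}\zeta=\psi_{ij}(\xi)\zeta+\psi_{ij}(\zeta)\xi\tag{6}$$
for meromorphic $1$-forms $\psi_{ij}$. The trace of $\zeta\mapsto\psi(\xi)\zeta+\psi(\zeta)\xi$ is $3\psi(\xi)$, so $\psi_{ij}$ is determined by $\nabla_i-\nabla_j$.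

For example, pull back the flat connection of $\mathbb C^2$ by $(z,w)\mapsto(z,w^m)$. One gets $\nabla_{\partial_w}\partial_w=\frac{m-1}{w}\partial_w$ with the other coefficients zero: a pole along the branching divisor. This is the general pattern.

**Lemma 3.** A branched projective structure on $X$ induces a meromorphic projective connection on $X_0$ which is holomorphic outside $\mathrm{Supp}\,D_0$.

*Proof.* Work first on $X_0\setminus Z\cong X\setminus\mathrm{Exc}$. Each element of $H$ has a unique representative $g\in GL(3,\mathbb C)$ with $ge_1=e_1$, so $H=\{g\in GL(3,\mathbb C):ge_1=e_1\}$. Let $E=E_H\times^H\mathbb C^3$; it has a nowhere zero section $s$ (from $e_1$) and $E/\mathcal Os=T$. Locally the connection lifts to a connection $\nabla$ on $E$, unique up to adding $\alpha\otimes\mathrm{Id}$, and $\nu(\xi)=\nabla_\xi s\bmod s$. For a local splitting $r:T\to E$ put $\nabla^r_\xi t=\nabla_\xi(r(t))\bmod s$, a connection on $T$. Changing the lift by $\alpha$ adds $\alpha(\xi)t$. Changing $r$ by $\beta\otimes s$ adds $\nabla_\xi(\beta(t)s)\equiv\beta(t)\nu(\xi)$. Transport to the tangent bundle by $\nu$,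 which has a meromorphic inverse with poles on $D$: we get a connection on the tangent bundle, well defined up to adding $\alpha(\xi)\zeta+b(\zeta)\xi$ with $b=\beta\circ\nu$. Subtract half the torsion to make it torsion-free. The torsion changes by $\alpha(\xi)\zeta+b(\zeta)\xi-\alpha(\zeta)\xi-b(\xi)\zeta$, so the corrected connection changes by
$$\psi(\xi)\zeta+\psi(\zeta)\xi,\qquad\psi=\tfrac12(\alpha+b).$$
This is the ambiguity in (6).

It remains to cross $Z$. In a coordinate ball around a point of $Z$ let $\nabla^0$ be the flat coordinate connection. By the trace formula in Definition 3, the class has exactly one representative $\nabla^0+\Gamma$ with $\Gamma$ a trace-free meromorphic section of $\mathrm{Sym}^2\Omega^1\otimes TX_0$. So $\Gamma$ is well defined on the whole punctured ball. By Levi's theorem it extends meromorphically over the point, and by Hartogs' theorem holomorphically if it is holomorphic on the punctured ball. $\square$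

**Lemma 4.** If moreover $D_0=0$, then $c_1(X_0)^2=3c_2(X_0)$.

*Proof.* This is a known formula (Gunning; Kobayashi–Ochiai, Math. Ann. 249 (1980)); here is the computation. The projective connection is now holomorphic on $X_0$. The $\psi_{ij}$ form a cocycle. With a partition of unity $\rho_k$ put $\psi_i=-\sum_k\rho_k\psi_{ik}$, smooth $(1,0)$-forms with $\psi_j-\psi_i=\psi_{ij}$. Then the connections $\xi,\zeta\mapsto\nabla_{i,\xi}\zeta+\psi_i(\xi)\zeta+\psi_i(\zeta)\xi$ agree on overlaps and define a global smooth connection whose $(0,1)$-part is $\bar\partial$. Write $\psi_i=\sum_b\psi_b\,dx^b$. In the frame $\partial_b$ its connection matrix is a holomorphic matrix plus $\psi_i\delta^a_b+\psi_b\,dx^a$. So the $(1,1)$-part of its curvature is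
$$R^a_b=\Psi\,\delta^a_b+p_b\wedge dx^a,\qquad p_b=\bar\partial\psi_b,\quad\Psi=\bar\partial\psi_i=\sum_bp_b\wedge dx^b ,$$
and $\Psi$ is global because $\bar\partial\psi_{ij}=0$. The curvature has no $(0,2)$-part, so only $R$ matters in top degree. First, $\mathrm{tr}R=2\Psi+\Psi=3\Psi$. Next, put $Q^a_b=p_b\wedge dx^a$, so $\mathrm{tr}\,Q=\Psi$. Moving $1$-forms past each other,
$$\mathrm{tr}\,Q^2=\sum_{a,b}p_b\,dx^a\,p_a\,dx^b=-\sum_{a,b}p_bp_a\,dx^a\,dx^b=-\Psi^2,$$
because $\Psi^2=\sum p_b\,dx^b\,p_a\,dx^a=\sum p_bp_a\,dx^a\,dx^b$. So $\mathrm{tr}R^2=2\Psi^2+2\Psi^2-\Psi^2=3\Psi^2$. With $k=\left(\frac{i}{2\pi}\right)^2\int\Psi^2$ we get $c_1^2=9k$ and $c_1^2-2c_2=3k$. Hence $c_2=3k$ and $c_1^2=3c_2$. $\square$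

## 7. Algebraic dimension zero and $e(X_0)>0$: no branched structure

**Proposition 5.** If $a(X)=0$ and $e(X_0)>0$, then $X$ admits no branched projective structure.

By the classification of surfaces, a minimal surface with $a=0$ is a torus (where $e=0$), a K3 surface, or of class VII. A minimal class VII surface has $b_1=1$, so $e(X_0)=b_2(X_0)$. Suppose that $X$ has a branched projective structure.

**Step 1 (K3 surfaces).** If $\Delta>0$ is an effective divisor then $\Delta^2<0$: otherwise Riemann–Roch gives $h^0(\mathcal O(\Delta))\ge2+\frac12\Delta^2\ge2$ and a nonconstant meromorphic function. So for an irreducible curve $C$ adjunction reads $2p_a(C)-2=C^2<0$, and $C$ is smooth rational. By Lemma 2, $D_0\cdot C\ge K_{X_0}\cdot C=0$ for all $C$. Hence $D_0^2\ge0$, which forces $D_0=0$. Lemma 4 gives $0=c_1^2=3c_2=72$, a contradiction.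

From now on $X_0$ is of class VII with $b_2(X_0)=n>0$; write $K=K_{X_0}$. We use: $h^1(\mathcal O)=1$, $h^2(\mathcal O)=0$, hence $\chi(\mathcal O)=0$ and by Noether's formula $K^2=-c_2=-n$; and for odd $b_1$ one has $b^+=2p_g=0$, so the intersection form on $H^2(X_0,\mathbb R)$ is negative definite.

**Step 2 (curves on $X_0$ have $K\cdot C\ge0$ and $p_a(C)\le1$).** This is what makes Lemma 2 applicable and strong. If $K\cdot C<0$, then with $C^2\le0$ and $C^2+K\cdot C\ge-2$ even, we get $C^2=K\cdot C=-1$ or $C^2=0$. The first is a $(-1)$-curve, excluded by minimality. In the second, $[C]=0$ in $H^2(X_0,\mathbb R)$ by definiteness, and $K\cdot C=0$, a contradiction.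

Next, $0\to\mathcal O(-C)\to\mathcal O\to\mathcal O_C\to0$ and Serre duality give
$$p_a(C)=h^1(\mathcal O_C)\le h^1(\mathcal O)+h^2(\mathcal O(-C))=1+h^0(K+C).$$
If $p_a(C)\ge2$, there is an effective $\Delta\in|K+C|$. For irreducible $C'\ne C$, $\Delta\cdot C'=K\cdot C'+C\cdot C'\ge0$, and $\Delta\cdot C=2p_a(C)-2>0$. So $\Delta^2\ge0$, hence $[\Delta]=0$ in $H^2(X_0,\mathbb R)$, contradicting $\Delta\cdot C>0$.

**Step 3 ($K$ is not a combination of curves).** By Lemma 2 and Step 2, $D_0\cdot C\ge K\cdot C\ge0$ for every irreducible curve $C$. So $D_0^2\ge0$, hence $[D_0]=0$ in $H^2(X_0,\mathbb R)$, hence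
$$K\cdot C=0\quad\text{for every curve }C\subset X_0.\tag{7}$$
If $D_0=0$, Lemma 4 gives $-n=3n$, a contradiction. So $D_0\ne0$. Let $\mathcal S\subset H^2(X_0,\mathbb C)$ be the span of the curve classes. By (7) $K$ is orthogonal to $\mathcal S$, while $K^2=-n\neq0$, so $K\notin\mathcal S$. Consequently
$$\text{a line bundle }M\text{ with }c_1(M)\in aK+\mathcal S,\ a\ne0,\text{ has no nonzero meromorphic section,}\tag{8}$$
since the divisor of such a section would put $c_1(M)$, hence $K$, in $\mathcal S$. The plan is to build from the projective connection a flat connection on a line bundle of class $-K$ modulo $\mathcal S$, using (8) to kill all obstructions.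

**Step 4 (a closed meromorphic $1$-form).** Since $[D_0]=0$ in real cohomology, some multiple $kD_0$, $k\ge1$, has $c_1(\mathcal O(kD_0))=0$ in $H^2(X_0,\mathbb Z)$, so $\mathcal O(kD_0)$ comes from $H^1(X_0,\mathcal O)$. As $H^1(X_0,\mathbb C)\to H^1(X_0,\mathcal O)$ is surjective ([BHPV, IV.2]), it has a flat holomorphic connection $\nabla^{fl}$. Let $\sigma$ be its canonical section and $\eta=\nabla^{fl}\sigma/\sigma$. Locally $\sigma=g\cdot(\text{flat frame})$ and $\eta=dg/g$, so $\eta$ is a closed meromorphic $1$-form. It has residue $kd_i>0$ along each component $C_i$ of $D_0=\sum d_iC_i\ne0$, so $\eta\ne0$. Let $V\subset TX_0$ be the saturated kernel of $\eta$, a line bundle, and $N=(TX_0/V)^{**}$. Then $\eta$ is a nonzero meromorphic section of $N^*$, so $c_1(N)\in\mathcal S$. Outside finitely many points $\det TX_0=V\otimes N$, hence everywhere, and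
$$c_1(V)=-K-c_1(N)\in-K+\mathcal S.\tag{9}$$

**Step 5 (a global meromorphic affine connection preserving $V$).** Take the meromorphic projective connection of Lemma 3. For $\xi,\zeta\in V$ the class $\nabla_\xi\zeta\bmod V$ is tensorial in $\xi$ and $\zeta$, and by (6) independent of the local representative. It is a meromorphic section of $V^*\otimes V^*\otimes N$, whose class lies in $2K+\mathcal S$ by (9). By (8) it is zero. For torsion-free $\nabla$ we have $(\nabla_\xi\eta)(\zeta)-(\nabla_\zeta\eta)(\xi)=d\eta(\xi,\zeta)=0$, so $\nabla\eta$ is a symmetric form. For $\xi,\zeta\in V$, $(\nabla_\xi\eta)(\zeta)=\xi(\eta(\zeta))-\eta(\nabla_\xi\zeta)=0$. A symmetric form that vanishes on $\ker\eta\times\ker\eta$ is $\eta\otimes\varpi+\varpi\otimes\eta$ for a unique $\varpi$: in a basis with first element $\eta=e^1$, a form $B_{11}e^1e^1+B_{12}(e^1e^2+e^2e^1)$ has $\varpi=\frac12B_{11}e^1+B_{12}e^2$. So $\nabla\eta=\eta\otimes\varpi+\varpi\otimes\eta$ with $\varpi$ meromorphic. Replacing $\nabla_\xi\zeta$ by $\nabla_\xi\zeta+\psi(\xi)\zeta+\psi(\zeta)\xi$ changes $\nabla\eta$ by $-(\psi\otimes\eta+\eta\otimes\psi)$.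 Hence exactly one representative, the one with $\psi=\varpi$, satisfies $\nabla\eta=0$. By uniqueness these local connections agree, giving a global meromorphic connection on $TX_0$ with $\nabla\eta=0$. It preserves $V=\ker\eta$.

**Step 6 (contradiction).** The induced meromorphic connection on $V$ has curvature a meromorphic section of the line bundle $K$, which is zero by (8). Let $R$ be its polar curve. On $X_0\setminus R$ the bundle $V$ has a flat holomorphic connection, so $c_1(V)$ restricts to $0$ in $H^2(X_0\setminus R,\mathbb C)$. So $c_1(V)$ comes from $H^2(X_0,X_0\setminus R;\mathbb C)\cong H_2(R,\mathbb C)$, which is spanned by the components of $R$; that is, $c_1(V)\in\mathcal S$. By (9), $K\in\mathcal S$, contrary to Step 3. This proves Proposition 5. $\square$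

## 8. Algebraic dimension one and $e(X_0)>0$: no flat structure

**Proposition 6.** If $a(X)=1$ and $e(X_0)>0$, then $X$ admits no branched flat projective structure.

The proof repeats the argument of Proposition 4, but a fibre may now have cyclic image in $\pi_1(X)$, and that case needs a new contradiction. We use textbook facts on elliptic surfaces. The algebraic reduction of $X_0$ is an elliptic fibration $f:X_0\to B$. A surface with a line bundle of positive self-intersection is projective ([BHPV, IV.6]). The Euler number is $e(X_0)=\sum e(\text{singular fibres})$, each term being $\geq0$, with equality only for multiples of smooth elliptic curves. The functional invariant $J:B\to\mathbb P^1$ (the $j$-invariant of the fibres) is meromorphic and has a pole at a fibre of type $mI_n$, $n\ge1$ (Kodaira).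

**Step 1 (all curves are vertical).** If $S\cdot F>0$ for a curve $S\subset X_0$ and a fibre $F$, then $(S+mF)^2=S^2+2m\,S\cdot F>0$ for $m\gg0$ and $X_0$ would be projective, hence so would $X$. So all curves on $X_0$, and then on $X$, are vertical. Suppose that $X$ has a branched flat structure. Choose a small disc $\Delta'\subset B$ over which $f$ is smooth and whose fibres $F_b$ avoid $Z$ and the vertical divisor $D_0$. Over $\Delta'$ the surfaces $X$ and $X_0$ coincide and $D$ is absent. So $\deg T|_{F_b}=-K_X\cdot F_b+D\cdot F_b=0$, and $\nu$ is an isomorphism along $F_b$.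

**Step 2 (the monodromy on a fibre).** As $e(X_0)>0$, some fibre $F_0$ is not a multiple of a smooth elliptic curve. By Kodaira's list either $(F_0)_{red}$ is simply connected, or $F_0$ is of type $mI_n$ with $n\ge1$ and $\pi_1((F_0)_{red})=\mathbb Z$. A neighbourhood $f^{-1}(\text{disc})$ retracts to $F_0$. Moving a fibre $F_b$ along a path of smooth fibres until it is near $F_0$, we see that, up to conjugation, $\pi_1(F_b)\to\pi_1(X_0)=\pi_1(X)$ factors through $\pi_1((F_0)_{red})$, which is trivial or $\mathbb Z$. A homomorphism $\mathbb Z^2\to\mathbb Z$ kills a primitive vector. So there is a basis $\delta,\varepsilon$ of $\pi_1(F_b)$, locally constant in $b\in\Delta'$, such that the monodromy of the flat bundle $P$ is trivial along $\delta$ and, up to conjugation, a fixed $g\in\mathrm{PGL}(3,\mathbb C)$ along $\varepsilon$. In the simply connected case $g=1$. Lift $g$ to $GL(3,\mathbb C)$, with lift $1$ if $g=1$.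

**Step 3 (Laurent expansion of the section).** Let $\varsigma(b)$ be the quotient of the periods over $\varepsilon$ and $\delta$ of a nonzero holomorphic $1$-form on $F_b$. Replacing $\varepsilon$ by $-\varepsilon$ and $g$ by $g^{-1}$ if necessary, its imaginary part is positive on $\Delta'$. Then $F_b=\mathbb C^*/\mathfrak q(b)^{\mathbb Z}$ with $\mathfrak q=e^{2\pi i\varsigma}$ holomorphic in $b$, $0<|\mathfrak q(b)|<1$, and $\delta$ the generator of $\pi_1(\mathbb C^*)$. So $P|_{F_b}=\mathbb P(E)$ with
$$E=\mathbb C^*\times\mathbb C^3/(x,v)\sim(\mathfrak qx,gv),$$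
and $s$ is a line subbundle $L\subset E$. Since $E$ is flat, $\deg E=0$, and $0=\deg T|_{F_b}=\deg\mathrm{Hom}(L,E/L)=-3\deg L$. A line bundle of degree $0$ on $F_b=\mathbb C/(\mathbb Z+\varsigma\mathbb Z)$ is given by constant factors. Multiplying by a function $e^{-a\zeta}$, with $\zeta$ the coordinate on $\mathbb C$, makes the factor for the period $1$ trivial. So $L\cong\mathbb C^*\times\mathbb C/(x,c)\sim(\mathfrak qx,\lambda c)$ for some $\lambda\in\mathbb C^*$. The inclusion $L\hookrightarrow E$ is $(x,c)\mapsto(x,c\,v(x))$ for a holomorphic $v:\mathbb C^*\to\mathbb C^3\setminus0$ with $\lambda v(\mathfrak qx)=gv(x)$. Writing $v=\sum v_kx^k$,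
$$gv_k=\lambda\,\mathfrak q^k\,v_k\qquad(k\in\mathbb Z).\tag{10}$$

**Step 4 (contradiction).** Since $\nu|_{TF_b}\ne0$, the map $[v]$ to $\mathbb P^2$ is not constant, so $v_k,v_{k'}\ne0$ for some $k\neq k'$. By (10), $\mathfrak q(b)^{k-k'}$ is a quotient of two eigenvalues of $g$. If $g=1$ this gives $\mathfrak q(b)^{k-k'}=1$, impossible since $|\mathfrak q(b)|<1$. If $g\ne1$, then $F_0$ is of type $mI_n$ with $n\ge1$, and $\mathfrak q(b)$ lies, for all $b\in\Delta'$, in the fixed countable set of numbers some nonzero integral power of which is a quotient of eigenvalues of $g$. So $\mathfrak q$ is constant on $\Delta'$, and $J$ is constant on $\Delta'$, hence on $B$. But $J$ has a pole at $f(F_0)$, a contradiction. $\square$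

## 9. Developing maps when $e(X_0)=0$

**Proposition 7.** If $X$ is non-projective and $e(X_0)=0$, then $X$ admits a branched flat projective structure.

**Step 1 (reduction and cases).** We have $\pi_1(X)=\pi_1(X_0)$, so $\pi$ lifts to a bimeromorphic map $\widetilde X\to\widetilde X_0$ equivariant under this group, and a developing map of $X_0$ pulls back to one of $X$. So we may work on $X_0$. Write $\mathrm{kod}$ for the Kodaira dimension. Non-projective surfaces have $a\le1$; those with $a=0$ were listed in Section 7, and those with $a=1$ are elliptic. If $\mathrm{kod}(X_0)=-\infty$, non-projectivity puts $X_0$ in class VII, where $e(X_0)=b_2(X_0)$. So $X_0$ is (i) of class VII with $b_2=0$, or (ii) a torus, or (iii) elliptic with $a(X_0)=1$ and $\mathrm{kod}(X_0)\ge0$. Tori were treated in Section 2.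

**Step 2 (class VII with $b_2=0$).** Such a surface is a Hopf surface or an Inoue surface (Bogomolov; Li–Yau–Zheng; Teleman). Inoue surfaces are quotients of $\mathbb H\times\mathbb C\subset\mathbb C^2$ by groups of affine transformations (Inoue), so the inclusion in $\mathbb P^2$ is a developing map.

Let $X_0$ be a Hopf surface. Then $\widetilde X_0=\mathbb C^2\setminus0$, and the deck group $\Gamma$ extends to act on $\mathbb C^2$, fixing $0$. By Kodaira, $\Gamma$ contains a finite-index infinite cyclic subgroup $\langle\Theta\rangle$ generated by a contraction. Replacing $\Theta$ by a power, we may assume $\langle\Theta\rangle$ normal. For $\gamma\in\Gamma$ the element $\gamma\Theta\gamma^{-1}=\Theta^{\pm1}$ is again a contraction, so it equals $\Theta$: all of $\Gamma$ commutes with $\Theta$. In suitable coordinates of $\mathbb C^2$,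
$$\Theta(z,w)=(\alpha z+\lambda w^n,\beta w),\qquad0<|\alpha|\le|\beta|<1,\quad\lambda=0\text{ or }\alpha=\beta^n ,$$
with $n\ge1$. Since $\Gamma$ commutes with $\Theta$, it preserves the generalized eigenspaces $U_\mu=\bigcup_k\ker(\Theta^*-\mu)^k$ on $\mathcal O(\mathbb C^2)$. We look for two functions spanning an invariant space.

Suppose $\alpha=\beta^m$ for some $m\ge2$; if $\lambda\ne0$ then $n=m$. Give $z,w$ the weights $m,1$. Then $\Theta^*$ preserves the weighted degree, and its only eigenvalue in degree $d$ is $\beta^d$. Expanding a function in weighted homogeneous parts, we find that $U_\alpha$ is the degree $m$ part, $\langle z,w^m\rangle$. So $\gamma^*$ acts linearly on this two-dimensional space, and $\mathrm{dev}=(z,w^m):\mathbb C^2\setminus0\to\mathbb C^2\subset\mathbb P^2$ satisfies (2) with linear $\rho(\gamma)$.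

Otherwise $\lambda=0$ or $n=1$, so $\Theta$ is linear, with eigenvalues $\alpha^a\beta^b$ on polynomials of degree $a+b$. If $a+b\ge2$, then $|\alpha^a\beta^b|\le|\beta|^2<|\beta|$, so $\alpha^a\beta^b\neq\beta$. If $\alpha^a\beta^b=\alpha$ with $a\ge1$, then $\alpha^{a-1}\beta^b=1$, impossible; with $a=0$ it says $\alpha=\beta^b$, excluded here. Constants have eigenvalue $1$. So $U_\alpha+U_\beta=\langle z,w\rangle$, $\Gamma$ acts linearly in these coordinates, and $\mathrm{dev}=(z,w)$ works.

**Step 3 (case (iii): a product covering).** The purpose is to write $X_0$ as an explicit quotient of $\widetilde B\times\mathbb C$. As $e(X_0)=0$, all fibres of $f:X_0\to B$ are multiples $m_iF_i$ of smooth elliptic curves ($m_i>1$ for finitely many points $b_i$). The canonical bundle formula reads $K_{X_0}=f^*N\otimes\mathcal O(\sum(m_i-1)F_i)$ with $\deg N=2g(B)-2+\chi(\mathcal O_{X_0})$. Here $\chi(\mathcal O_{X_0})=\frac1{12}(K^2+e)=0$. If $k$ is divisible by all $m_i$, then $H^0(kK_{X_0})=H^0(B,N_k)$ with $\deg N_k=k\big(2g(B)-2+\sum(1-\frac1{m_i})\big)$. So $\mathrm{kod}(X_0)\ge0$ implies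
$$2g(B)-2+\sum\Big(1-\frac1{m_i}\Big)\ge0 .$$
By the uniformization theorem for orbifolds, $B=\widetilde B/\Gamma_0$ with $\widetilde B=\mathbb C$ or $\mathbb H$, and $\Gamma_0$ discrete with stabilizers of order $m_i$ over $b_i$ and trivial ones elsewhere.

Let $\hat X$ be the normalization of $X_0\times_B\widetilde B$. Near a point of $F_i$ there are coordinates $(x,x')$ with $f=x^{m_i}$, and $\widetilde B\to B$ is $u\mapsto u^{m_i}$. The fibre product $\{u^{m_i}=x^{m_i}\}$ has the branches $u=\zeta x$, $\zeta^{m_i}=1$, and normalization separates them. So $\hat X\to X_0$ is an unramified covering on which $\Gamma_0$ acts freely with quotient $X_0$, and $\hat X\to\widetilde B$ is a proper submersion with connected fibres. In particular $J$, computed on $\hat X$, is finite everywhere, so $J$ is a holomorphic function on the compact curve $B$, hence constant. All fibres of $\hat X\to\widetilde B$ are therefore isomorphic to one elliptic curve $E_0=\mathbb C/\Lambda$, and the family is locally trivial (Fischer–Grauert). Its structure group is the semidirect product of $E_0$ with the finite group $\mathrm{Aut}(E_0,0)$.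 As $\widetilde B$ is simply connected, it reduces to $E_0$. The exact sequence $0\to\Lambda\to\mathcal O\to\mathcal O(E_0)\to0$, where $\mathcal O(E_0)$ is the sheaf of holomorphic maps to $E_0$, with $H^1(\widetilde B,\mathcal O)=0=H^2(\widetilde B,\Lambda)$, gives $H^1(\widetilde B,\mathcal O(E_0))=0$. So $\hat X\cong\widetilde B\times E_0$ and $\Gamma_0$ acts by
$$\gamma(u,z)=(\gamma u,\ \varepsilon_\gamma z+h_\gamma(u)),\tag{11}$$
with a character $\varepsilon:\Gamma_0\to\mathrm{Aut}(E_0,0)\subset\mathbb C^*$ of finite order and $h_\gamma:\widetilde B\to E_0$ holomorphic. The universal cover of $X_0$ is $\widetilde B\times\mathbb C$, with deck transformations (11), $h_\gamma$ lifted to $\mathbb C$ in all possible ways.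

**Step 4 (the cocycle of $h$ and its integral).** We want to normalize $h_\gamma$. Put $\omega_\gamma=\varepsilon_\gamma^{-1}dh_\gamma\in\mathcal K:=H^0(\widetilde B,K)$ and, for a $1$- or $2$-form $\xi$, $\xi|\gamma:=\varepsilon_\gamma^{-1}\gamma^*\xi$, a right action of $\Gamma_0$. From (11), $h_{\gamma_1\gamma_2}=\varepsilon_{\gamma_1}h_{\gamma_2}+h_{\gamma_1}\circ\gamma_2$, so
$$\omega_{\gamma_1\gamma_2}=\omega_{\gamma_2}+\omega_{\gamma_1}|\gamma_2.\tag{12}$$
Replacing $z$ by $z-\Psi(u)$ changes $h_\gamma$ to $h_\gamma+\varepsilon_\gamma\Psi-\Psi\circ\gamma$, hence $\omega_\gamma$ to $\omega_\gamma-(\xi|\gamma-\xi)$ with $\xi=d\Psi$, and every $\xi\in\mathcal K$ is such a $d\Psi$. So only the class of $\omega$ modulo the coboundaries $\xi|\gamma-\xi$, $\xi\in\mathcal K$, matters.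

By Selberg's lemma $\Gamma_0$ has a torsion-free subgroup of finite index. Shrinking it, choose $\Gamma_1\subset\ker\varepsilon$ torsion-free, normal and of finite index in $\Gamma_0$. It acts freely, and $C=\widetilde B/\Gamma_1$ is a compact Riemann surface.

**Lemma 5.** Let $\omega$ satisfy (12). There is a smooth $(1,0)$-form $\chi$ on $\widetilde B$ with $\chi|\gamma-\chi=\omega_\gamma$ for all $\gamma\in\Gamma_0$. The form $\bar\partial\chi$ descends to $C$, and $I(\omega):=\int_C\bar\partial\chi$ depends only on $\omega$, and linearly. We have $I(\omega)=0$ if and only if $\omega$ is a coboundary. If $\varepsilon\ne1$, then $I(\omega)=0$.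

*Proof.* As $\Gamma_0$ acts properly with compact quotient, there is a smooth compactly supported $\varrho\ge0$ with $\sum_{\gamma\in\Gamma_0}\gamma^*\varrho=1$. Put $\chi=-\sum_{\gamma'}(\gamma'^*\varrho)\,\omega_{\gamma'}$. By (12),
$$\chi|\gamma=-\sum_{\gamma'}\big((\gamma'\gamma)^*\varrho\big)\,\omega_{\gamma'}|\gamma=-\sum_{\gamma'}\big((\gamma'\gamma)^*\varrho\big)(\omega_{\gamma'\gamma}-\omega_\gamma)=\chi+\omega_\gamma .$$
Since $\omega_\gamma$ is holomorphic, $(\bar\partial\chi)|\gamma=\bar\partial\chi$; in particular $\bar\partial\chi$ is $\Gamma_1$-invariant. Two choices of $\chi$ differ by a $(1,0)$-form $m$ that descends to $C$, and $\int_C\bar\partial m=\int_Cdm=0$. So $I$ is well defined, and it is clearly linear.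

If $\omega_\gamma=\xi|\gamma-\xi$ with $\xi\in\mathcal K$, take $\chi=\xi$ to get $I(\omega)=0$. Conversely, let $I(\omega)=0$. On the compact curve $C$ a smooth $(1,1)$-form with integral $0$ is $\bar\partial$ of a smooth $(1,0)$-form, so $\bar\partial\chi=\bar\partial m$ with $m$ invariant under $\Gamma_1$. Average: $\bar m=\frac1{[\Gamma_0:\Gamma_1]}\sum_{\gamma\in\Gamma_1\backslash\Gamma_0}m|\gamma$ is well defined, satisfies $\bar m|\gamma=\bar m$ for all $\gamma\in\Gamma_0$, and still $\bar\partial\bar m=\bar\partial\chi$. Then $\xi=\chi-\bar m\in\mathcal K$ and $\xi|\gamma-\xi=\omega_\gamma$.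

Finally, $(\bar\partial\chi)|\gamma=\bar\partial\chi$ says $\gamma^*\bar\partial\chi=\varepsilon_\gamma\bar\partial\chi$. As $\Gamma_1$ is normal, $\gamma$ induces an automorphism of $C$, which preserves integrals, so $I(\omega)=\varepsilon_\gamma I(\omega)$. $\square$

**Step 5 (case (iii), $I(\omega)=0$).** By Lemma 5 and Step 4, after a change of $z$ all $h_\gamma$ are constant. Now the recipe of Section 4 works: pull back a nonconstant meromorphic function from $B$ to $\widetilde B$ and write it as $r_1/r_2$ with holomorphic $r_1,r_2$ without common zeros, so that $r_i\circ\gamma=j_\gamma r_i$ with the same nowhere zero $j_\gamma$. Put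
$$\mathrm{dev}:\widetilde B\times\mathbb C\to\mathbb P^2,\qquad(u,z)\mapsto[z\,r_2(u):r_1(u):r_2(u)] .$$
It is holomorphic, and in affine coordinates it is $(z,r_1/r_2)$, generically a local biholomorphism. Composed with $(u,z)\mapsto(\gamma u,\varepsilon_\gamma z+h)$, $h$ constant, it is $[(\varepsilon_\gamma z+h)r_2:r_1:r_2]$, a projective transformation of $\mathrm{dev}$. So (2) holds.

**Step 6 (case (iii), $I(\omega)\ne0$, $\widetilde B=\mathbb H$).** By Lemma 5, $\varepsilon=1$. We exhibit one cocycle with nonzero integral; by linearity every other one is a multiple of it modulo coboundaries. By the chain rule $\vartheta_\gamma=d\log\gamma'(u)$ satisfies (12) with $\varepsilon=1$. Writing $u=x_1+ix_2$, we have $\mathrm{Im}(\gamma u)=|\gamma'(u)|\,\mathrm{Im}\,u$, hence $\gamma^*\partial\log x_2-\partial\log x_2=\frac12d\log\gamma'$. So we may take $\chi=2\,\partial\log x_2=-i\,du/x_2$, and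
$$\bar\partial\chi=\frac{1}{2x_2^2}\,du\wedge d\bar u=-i\,\frac{dx_1\wedge dx_2}{x_2^2},\qquad I(\vartheta)=-i\cdot(\text{hyperbolic area of }C)\ne0 .$$
So, with $\mu=I(\omega)/I(\vartheta)\ne0$, the cocycle $\omega-\mu\vartheta$ is a coboundary, and after a change of $z$ we have $h_\gamma=\mu\log\gamma'(u)+\mathrm{const}$. Write $\gamma u=\frac{au+b}{cu+d}$ with $ad-bc=1$, so $\gamma'=(cu+d)^{-2}$. Put
$$\mathrm{dev}(u,z)=e^{-z/2\mu}\,(u,1)\in\mathbb C^2\subset\mathbb P^2 .$$
Its partial derivatives are nonzero multiples of $(u,1)$ and $(1,0)$, so it is an immersion. Since $e^{-h_\gamma/2\mu}=\mathrm{const}\cdot(cu+d)$,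
$$\mathrm{dev}(\gamma(u,z))=\mathrm{const}\cdot e^{-z/2\mu}(cu+d)\Big(\tfrac{au+b}{cu+d},1\Big)=\mathrm{const}\cdot\begin{pmatrix}a&b\\c&d\end{pmatrix}\mathrm{dev}(u,z),$$
and (2) holds.

**Step 7 (case (iii), $I(\omega)\neq0$, $\widetilde B=\mathbb C$).** Again $\varepsilon=1$. Elements of $\Gamma_0$ are $\gamma u=a_\gamma u+b_\gamma$. If $a_\gamma\ne1$ then $\gamma$ has a fixed point, so it has finite order; hence always $|a_\gamma|=1$. Put $\chi=\bar u\,du$. Then
$$\gamma^*\chi-\chi=k_\gamma\,du,\qquad k_\gamma=a_\gamma\overline{b_\gamma}=\overline{a_\gamma^{-1}b_\gamma},$$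
so $\vartheta_\gamma=k_\gamma du$ is a holomorphic cocycle. It satisfies (12) because $\gamma^*\chi-\chi$ does, and $I(\vartheta)=\int_Cd\bar u\wedge du\ne0$. As in Step 6, after a change of $z$ we have $h_\gamma=\mu k_\gamma u+\mathrm{const}$. So the deck group acts on $\mathbb C^2$ by the affine maps $(u,z)\mapsto(a_\gamma u+b_\gamma,\ z+\mu k_\gamma u+\mathrm{const})$, and the inclusion $\mathbb C^2\subset\mathbb P^2$ is a developing map. This proves Proposition 7. $\square$

## 10. Assembling Theorem B

Let $X$ be non-projective, so $a(X)\in\{0,1\}$. Then $e(X_0)\ge0$: for $a=0$ the values are $0$ (tori), $24$ (K3) and $b_2$ (class VII), and for $a=1$ the number $e(X_0)$ is a sum of non-negative Euler numbers of fibres.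

For part 1, if $e(X_0)=0$ a branched flat structure exists by Proposition 7. If $e(X_0)>0$ and $a(X)=0$, there is no branched structure at all by Proposition 5. If $e(X_0)>0$ and $a(X)=1$, there is no branched flat one by Proposition 6.

For part 2, let $a(X)=0$. A branched flat structure is in particular branched. A branched structure forces $e(X_0)=0$ by Proposition 5. And $e(X_0)=0$ gives a flat one by Proposition 7. When $a(X)=0$, $e(X_0)=0$ means that $X_0$ is a torus or of class VII with $b_2=0$, that is, a torus, a Hopf surface or an Inoue surface with $b_2=0$. $\blacksquare$
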